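\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Trace-reinforced ants without a deterministic limit}


\begin{abstract}
In the trace-reinforced ant process, successive random walkers travel from a nest $N$ to a source of food $F$ on a finite graph, and each walker adds $1$ to the weight of every edge that it has crossed. It was conjectured by Kious, Mailler and Schapira that the weights divided by the number of walkers converge almost surely to a deterministic limit whenever no multiple edge is attached to $F$. We disprove this. For every $J\ge1$ we construct a simple graph in which $F$ has degree one and on which the normalized weights have at least $2^J$ asymptotic behaviors, each with positive probability and any two of them separated by a positive gap. The mechanism is a switch: a large family of long paths which, with positive probability, conducts well forever, and, with positive probability, stays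 blocked forever.
\end{abstract}

\section{The question and the answer}

Let $\mathcal G=(V,E)$ be a finite connected graph, possibly with multiple edges, with two distinct marked vertices, the nest $N$ and the source of food $F$. Every edge $e$ carries a weight $W_e(n)$, with $W_e(0)=1$. For $n\ge1$ the $n$-th ant performs a random walk from $N$, stopped when it first hits $F$; at a vertex $v$ it crosses an edge $e\ni v$ with probability $W_e(n-1)/\sum_{e'\ni v}W_{e'}(n-1)$. Given the first $n-1$ walks, the $n$-th depends on the past only through these weights. Then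
\[
W_e(n)=W_e(n-1)+\mathbf 1\{\text{ant $n$ crossed $e$ at least once}\}\qquad(e\in E).
\]
This is the trace-reinforced ant process, called model (T) in \cite{KMS}; the set of edges crossed by an ant is its \emph{trace}.

\begin{conjecture}[\cite{KMS}]
On all graphs with no multiple edges linked to $F$, there is a deterministic family $(\chi_e)_{e\in E}$ such that $(W_e(n)/n)_{e\in E}\to(\chi_e)_{e\in E}$ almost surely as $n\to\infty$.
\end{conjecture}

The restriction on $F$ is natural. If the graph consists of $N$, $F$ and two parallel edges, then each ant crosses exactly one edge, chosen with probability proportional to its weight. This is P\'olya's urn, and $W_e(n)/n$ converges almost surely to a random variable that is uniform on $[0,1]$.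

To see why a deterministic limit is the first guess otherwise, normalize by $w_e(n)=W_e(n)/(n+1)\in(0,1]$ and write $p_e(w)$ for the probability that a walk from $N$ with weights $w$ crosses $e$ before reaching $F$. Multiplying all weights by a constant does not change the walk, so the update reads
\begin{equation}\label{eq:SA}
w_e(n+1)-w_e(n)=\frac{1}{n+2}\bigl(\mathbf 1\{\text{ant $n+1$ crosses $e$}\}-w_e(n)\bigr),
\end{equation}
and the indicator has mean $p_e(w(n))$ conditionally on the first $n$ walks. On average $w$ thus follows the vector field $p(w)-w$. In the simplest cases this field points to a single place. Suppose, for example, that the walk can leave $N$ towards $F$ through a fixed effective conductance $\kappa<1$, and that an edge of weight $u$ dangles at $N$. It is crossed with probability $u/(u+\kappa)$, which exceeds $u$ for $u<1-\kappa$ and is smaller than $u$ for $u>1-\kappa$. Whatever the early ants do, $u$ is driven to $1-\kappa$. The conjecture says that such regulation always singles out one limit.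

It does not. A suitable graph contains a switch with two self-sustaining positions.

\begin{theorem}\label{thm:main}
Let $J\ge1$, $s=(600J)^{-3}$ and $\theta=(10^4J)^{-1}$, so that $s<\theta$. The graph $\mathcal G_J$ constructed in Section~\ref{sec:graph} is finite, connected and simple, and $F$ has degree one in it. It has marked vertices $C_1,\dots,C_J$, each joined to $N$ by a family of ``long paths''. For $A\subset\{1,\dots,J\}$ let $\Omega_A$ be the event that, for every $j$ and every edge $e$ that belongs to a long path and is incident to $C_j$,
\[
\liminf_{n}\frac{W_e(n)}n\ge\theta\ \text{ if }j\in A,\qquad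
\limsup_{n}\frac{W_e(n)}n\le s\ \text{ if }j\notin A .
\]
Then $\mathbb P(\Omega_A)>0$ for each of the $2^J$ sets $A$.
\end{theorem}

\begin{corollary}
The conjecture is false, already on the simple graph $\mathcal G_1$, in which $F$ has degree one.
\end{corollary}

\begin{proof}
Suppose $W_e(n)/n\to\chi_e$ almost surely with $\chi_e$ deterministic, where $e$ is an edge of a long path of $\mathcal G_1$ incident to $C_1$. Since $\mathbb P(\Omega_{\{1\}})>0$ we get $\chi_e\ge\theta$; since $\mathbb P(\Omega_\emptyset)>0$ we get $\chi_e\le s<\theta$, a contradiction.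
\end{proof}

We do not show that $W(n)/n$ converges (to a random limit) on $\mathcal G_J$; the disproof does not need it. Further consequences are collected in Section~\ref{sec:scope}.

\section{The idea, with frozen weights}\label{sec:idea}

This section is heuristic. Consider two vertices $N$ and $C$, joined to a vertex $P$ by conductances $S$ and $S_1$ respectively, and an edge $PF$ of conductance $1$. (If $PF$ is the only edge at $F$, every ant crosses it, so its normalized weight is always $1$.) For the moment $S,S_1$ are frozen. We attach light edges at $N$ or at $C$ and ask which of them survive under the field $p(w)-w$. The effective conductances to $F$ are, by the series law,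
\[
\kappa=\frac{S}{1+S}\ \text{ from }N,\qquad \kappa_1=\frac{S_1}{1+S_1}\ \text{ from }C .
\]

\emph{A path dangling at $N$} survives. Let its edges have weights $u_1,u_2,\dots$ and put $L_i=(\sum_{i'\le i}1/u_{i'})^{-1}$, the conductance of its first $i$ edges. A walk from $N$ crosses the $i$-th edge before reaching $F$ with probability $p_i=L_i/(L_i+\kappa)$ (Lemma~\ref{lem:sep} below). The equation $p_i=u_i$ becomes
\[
\frac1{u_i}=1+\kappa\sum_{i'\le i}\frac1{u_{i'}} ,
\]
which determines $u_1,u_2,\dots$ recursively. The solution is geometric: with $\rho=1-\kappa=\frac1{1+S}$ and $u_i=\rho^i$, the sum is $(\rho^{-i}-1)/(1-\rho)$, and the right side is $1+(\rho^{-i}-1)=\rho^{-i}$.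

\emph{An edge dangling at $C$} dies. To cross it, the walk from $N$, which surely reaches $P$, must first go from $P$ to $C$ before $F$; this has probability $S_1/(1+S_1)=\kappa_1$. From $C$ it crosses the edge, of weight $u$, with probability $u/(u+\kappa_1)$. Altogether
\[
p=\frac{\kappa_1u}{\kappa_1+u}=\frac{u}{1+u/\kappa_1}<u .
\]
The two occurrences of $\kappa_1$ compensate to first order in $u$, so there is no gain at all for small $u$: the rate of decay along a path dangling at $C$ is as if $\rho=0$.

\emph{If $C$ is tied to $N$} by a very good conductor, the two vertices act as one, with conductance $S+S_1$ to $P$. A path dangling at $C$ then survives with profile $\rho^i$, where now $\rho=\frac1{1+S+S_1}$.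

So the edges at $C$ live or die according to whether $C$ is tied to $N$. To close the loop, we let these edges be themselves the tie: join $N$ to $C$ by $M$ parallel paths of length $k$. Ignoring for now the difference between $\frac1{1+S}$ and $\frac1{1+S+S_1}$, we write $\rho$ for both. Two states may then sustain themselves.
\begin{itemize}
\item \emph{Open.} Each path has weights decaying like $\rho^i$ from both ends, with minimum about $\rho^{k/2}$ in the middle. This is consistent if the $M$ paths together conduct well, $M\rho^{k/2}\gg1$.
\item \emph{Closed.} Seen from $N$ the weights decay like $\rho^i$. Seen from $C$ they are below $s^i$, where $s>0$ may be as small as we like. If $s=\rho^3$, the two profiles meet after $3/4$ of the way, at height $\rho^{3k/4}$. This is consistent if the $M$ paths together conduct badly, $M\rho^{3k/4}\ll1$.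
\end{itemize}
Both conditions hold for $\rho^{-k/2}\ll M\ll\rho^{-3k/4}$, a non-empty window when $k$ is large. This is the whole idea; see Figure~\ref{fig:profiles}.

To make it rigorous we must deal with three points.
\begin{enumerate}
\item[(i)] $S$ and $S_1$ are not frozen, and $\rho$ is not the same in the two states. We realize $S$ and $S_1$ by bundles of two-edge paths and only keep the weights of these in $[\frac18,1]$. Then $\rho$ is known only up to a bounded factor: we will use a smaller ratio $\theta$ in the open state and a larger ratio $r$ in the closed one. The window survives if $\theta^2>r^3$. As both ratios are of the order of the inverse size of the bundle at $N$, a large bundle achieves this.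
\item[(ii)] In the closed state an edge can be reached from both ends. Where the two profiles meet, both contributions are of the order of the weight itself, and their sum is too large. A flat stretch of fixed length $q$ between the two slopes remedies this.
\item[(iii)] In the closed state $C$ is not completely detached from $N$: the paths leak a little. The leak is controlled by $M$ times the minimal weight.
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small]
\draw[->] (0,0)--(7.9,0) node[right] {edge $i$};
\draw[->] (0,-3.5)--(0,0.4) node[above] {$\log$ weight};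
\draw (7.2,0.08)--(7.2,-0.08);
\node[above] at (7.2,0.08) {$k+1$};
\draw[thick] (0,0)--(3.6,-2.52)--(7.2,0);
\draw[thick,dashed] (0,0)--(4.8,-3)--(5.6,-3)--(7.2,0);
\draw[dotted] (0,-2.76)--(7.2,-2.76) node[right] {$1/M$};
\node at (2.45,-2.25) {$\theta^i$};
\node at (1.95,-0.85) {$r^i$};
\node at (7.05,-1.6) {$s^{k+1-i}$};
\node[below] at (5.2,-3) {$\beta$};
\end{tikzpicture}
\caption{Schematic profiles along a long path from $N$ (left) to $C$ (right). Solid: the lower bounds $l_i$ of the open state, with ratio $\theta$ from both ends; the minimum lies above $1/M$, so $M$ parallel paths conduct well. Dashed: the upper bounds $b_i$ of the closed state, with ratio $r$ from $N$, a flat stretch at height $\beta$, and the much smaller ratio $s=r^3$ from $C$; the minimum lies below $1/M$, so $M$ parallel paths conduct badly.}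
\label{fig:profiles}
\end{figure}

\section{The graph and the traps}\label{sec:graph}

\subsection*{Constants}
Fix $J\ge1$ ($J=1$ suffices for the disproof). Bundle sizes and ratios are
\[
m_0=10^4J,\quad m_1=5,\quad \theta=\frac1{10^4J},\quad r=\frac1{600J},\quad s=r^3,\quad q=\frac{16}{s}=16(600J)^3 .
\]
Bundle weights will be kept in $[\frac18,1]$, so a two-edge path of a bundle has conductance between $\frac1{16}$ and $\frac12$. The ratio $\rho$ of Section~\ref{sec:idea} is smallest when all bundles have maximal conductance and are tied together at their ends other than $P$, and largest when only a minimal bundle at $N$ is used. The corresponding values are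
\[
\mu=\frac1{1+\frac12(m_0+m_1J)}=\frac1{1+5002.5J},\qquad
\rho_0=\frac1{1+\frac1{16}m_0}=\frac1{1+625J}.
\]
Since $1+5002.5J<10^4J$ and $600J<1+625J$, we have
\begin{equation}\label{eq:ratios}
\theta<\mu,\qquad \rho_0<r,\qquad \frac{\theta^2}{s}=\frac{(600J)^3}{(10^4J)^2}=2.16\,J>1 .
\end{equation}
The first inequality makes the open profile grow, the second makes the closed profile shrink, and the third opens the window for $M$. Also $s<\theta^2<\theta$. Put
\[
\eta=\mu-\theta\in(0,1).
\]
For an integer $c\ge1$ let
\[
a=3c,\qquad \beta=r^{a}=s^{c},\qquad k=a+q+c=4c+q,\qquad M=\Bigl\lfloor\frac{s}{36\,\beta}\Bigr\rfloor .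
\]
Since $q$ is even, so is $k$. By the choice of $M$,
\begin{equation}\label{eq:leak}
M\beta\le \frac s{36},
\end{equation}
and, since $\frac k2=2c+\frac q2$ and $q$ does not depend on $c$,
\[
M\theta^{k/2}\ \ge\ \frac{s}{36}\,\theta^{q/2}\Bigl(\frac{\theta^2}{s}\Bigr)^{c}-\theta^{k/2}\ \longrightarrow\ \infty\qquad(c\to\infty)
\]
by \eqref{eq:ratios}. We fix $c$ so large that
\begin{equation}\label{eq:H}
M\,\theta^{k/2}\ \ge\ \frac{16}{\eta}.
\end{equation}
In particular $M\ge2$.

\subsection*{The graph}
$\mathcal G_J$ has main vertices $F,P,N,C_1,\dots,C_J$ and consists of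
\begin{itemize}
\item one edge $PF$, the only edge at $F$;
\item $m_0$ disjoint paths of length $2$ between $N$ and $P$ (the \emph{bundle} $NP$);
\item for each $j$, $m_1=5$ disjoint paths of length $2$ between $C_j$ and $P$ (the \emph{bundle} $C_jP$);
\item for each $j$, $M$ disjoint paths of length $k$ between $N$ and $C_j$ (the \emph{long paths}). We write the vertices of a long path as $N=v_0,v_1,\dots,v_k=C_j$ and the weight of its $i$-th edge $v_{i-1}v_i$ as $u_i$.
\end{itemize}
All these paths have length at least $2$ and share only end vertices, so the graph is simple; it is finite and connected, and every edge other than $PF$ lies on a cycle. See Figure~\ref{fig:graph}.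

\begin{figure}[ht]
\centering
\begin{tikzpicture}[font=\small,dot/.style={circle,fill,inner sep=1.1pt}]
\node[dot,label=left:$N$] (N) at (0,0) {};
\node[dot,label=right:$C_1$] (C) at (8,0) {};
\node[dot,label=right:$P$] (P) at (4,2.2) {};
\node[dot,label=right:$F$] (F) at (4,3.2) {};
\draw (P)--(F);
\foreach \x/\y in {2.17/0.79,2/1.1,1.83/1.41}{
  \node[dot] at (\x,\y) {};
  \draw (N)--(\x,\y)--(P);}
\foreach \x/\y in {5.83/0.79,6/1.1,6.17/1.41}{
  \node[dot] at (\x,\y) {};
  \draw (C)--(\x,\y)--(P);}
\foreach \y in {0,-0.5,-1}{
  \draw (N)--(1,\y)--(3.4,\y);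
  \draw (4.6,\y)--(7,\y)--(C);
  \node at (4,\y) {$\cdots$};
  \foreach \x in {1,2,3,5,6,7} \node[dot] at (\x,\y) {};}
\node at (0.9,1.75) {$m_0$ two-edge paths};
\node at (7.1,1.75) {$m_1=5$ two-edge paths};
\node at (4,-1.5) {$M$ long paths, each of length $k$};
\end{tikzpicture}
\caption{The graph $\mathcal G_1$ (three paths of each family drawn). In $\mathcal G_J$ the part formed by $C_1$, its bundle and its long paths is repeated $J$ times between $N$ and $P$.}
\label{fig:graph}
\end{figure}

\subsection*{The traps}
Let $E'=E\setminus\{PF\}$. Every ant crosses $PF$, so $w_{PF}(n)=1$ for all $n$; a weight vector is from now on a $w\in(0,1]^{E'}$, completed by $w_{PF}=1$. Define, for $1\le i\le k$,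
\[
l_i=\theta^{\min(i,\,k+1-i)},\qquad
b_i=\begin{cases} r^i&\text{if }1\le i\le a,\\ \beta&\text{if }a<i\le a+q,\\ s^{k+1-i}&\text{if }a+q<i\le k.\end{cases}
\]
Thus $l_k=\theta$, $b_k=s$, $\min_il_i=\theta^{k/2}$ and $\min_ib_i=\beta$. For $A\subset\{1,\dots,J\}$ let the \emph{trap} $\mathcal T_A$ be the set of $w\in(0,1]^{E'}$ such that
\begin{itemize}
\item $w_e\ge\frac18$ for all bundle edges $e$;
\item $u_i\ge l_i$ for all $i$, on all long paths to $C_j$ with $j\in A$ (the switch $j$ is \emph{open});
\item $u_i\le b_i$ for all $i$, on all long paths to $C_j$ with $j\notin A$ (the switch $j$ is \emph{closed}).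
\end{itemize}
As $s<\theta$, the sets $\mathcal T_A$ are pairwise disjoint: the last edges of the long paths to $C_j$ tell whether $j\in A$. The main work will be to show that for $w\in\mathcal T_A$ the vector $p(w)$ satisfies every one of these bounds with room to spare.

\begin{proposition}\label{prop:drift}
There is $\eta_*>0$ such that, for all $A$ and all $w\in\mathcal T_A$,
\begin{itemize}
\item $p_e(w)\ge\frac18+\eta_*$ for every bundle edge $e$;
\item $p_e(w)\ge l_i+\eta_*$ for the $i$-th edge $e$ of a long path to $C_j$ with $j\in A$;
\item $p_e(w)\le b_i-\eta_*$ for the $i$-th edge $e$ of a long path to $C_j$ with $j\notin A$.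
\end{itemize}
\end{proposition}

\section{A trap suffices}\label{sec:stoch}

This section derives Theorem~\ref{thm:main} from Proposition~\ref{prop:drift}. First the ants are made to enter $\mathcal T_A$ with some margin; afterwards the drift beats the noise forever with positive probability.

\begin{proposition}\label{prop:trap}
For every $A\subset\{1,\dots,J\}$, with positive probability $w(n)\in\mathcal T_A$ for all large $n$.
\end{proposition}

\begin{proof}
Choose $\zeta>0$ with $\zeta\le\eta_*$ and $\zeta<\min\{\frac12\beta,\,1-\theta,\,\frac78\}$. Let $\mathcal F_n$ be generated by the first $n$ walks. For $e\in E'$,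
\[
Z^e_n=\sum_{m\le n}\bigl(\mathbf 1\{\text{ant $m$ crosses }e\}-p_e(w(m-1))\bigr)
\]
is a martingale with increments at most $1$ in absolute value. The Azuma--Hoeffding inequality, $\mathbb P(|Z^e_n-Z^e_{n_0}|\ge x\mid\mathcal F_{n_0})\le2e^{-x^2/(2(n-n_0))}$, gives for every $n_0$
\[
\mathbb P\Bigl(\exists e\in E',\,n>n_0:\ |Z^e_n-Z^e_{n_0}|\ge\tfrac\zeta2(n+1)\,\Big|\,\mathcal F_{n_0}\Bigr)
\le|E'|\sum_{n>n_0}2e^{-\frac{\zeta^2(n+1)^2}{8(n-n_0)}}\le|E'|\sum_{n>n_0}2e^{-\zeta^2(n+1)/8}.
\]
Fix $n_0$ such that the last quantity is at most $\frac12$ and $\frac1{n_0+1}\le\zeta$.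

\emph{Entering.} Let $E_A$ consist of $PF$, all bundle edges, and all edges of long paths to $C_j$ with $j\in A$. The edges of $E_A\setminus\{PF\}$ form a connected graph containing $N$ and $P$. So an ant can cross all of them, and no others, end at $P$, and then step to $F$; since $F$ is adjacent only to $P$, it has not met $F$ before. Hence with positive probability the first $n_0$ ants all have trace $E_A$. Then $w_e(n_0)=1$ for $e\in E_A$, and $w_e(n_0)=\frac1{n_0+1}\le\zeta$ otherwise. All lower bounds defining $\mathcal T_A$ hold at time $n_0$ with margin $\zeta$, as $1\ge\frac18+\zeta$ and $1\ge\theta+\zeta\ge l_i+\zeta$. All upper bounds hold with margin $\zeta$, as $\zeta\le\beta-\zeta\le b_i-\zeta$.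

\emph{Staying.} Given this, with conditional probability at least $\frac12$ we have $|Z^e_n-Z^e_{n_0}|<\frac\zeta2(n+1)$ for all $n>n_0$ and $e\in E'$. Suppose that on this event $\tau=\min\{n>n_0:w(n)\notin\mathcal T_A\}$ is finite. Then
\[
W_e(\tau)=W_e(n_0)+\sum_{n=n_0}^{\tau-1}p_e(w(n))+Z^e_\tau-Z^e_{n_0},
\]
where $w(n)\in\mathcal T_A$ for each $n$ in the sum. If a lower bound $w_e\ge\lambda$ fails at time $\tau$, Proposition~\ref{prop:drift} gives
\[
W_e(\tau)\ge(\lambda+\zeta)(n_0+1)+(\lambda+\zeta)(\tau-n_0)-\tfrac\zeta2(\tau+1)=(\lambda+\tfrac\zeta2)(\tau+1)>\lambda(\tau+1),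
\]
a contradiction. If an upper bound $w_e\le\lambda$ fails at time $\tau$, then likewise
\[
W_e(\tau)\le(\lambda-\zeta)(n_0+1)+(\lambda-\zeta)(\tau-n_0)+\tfrac\zeta2(\tau+1)=(\lambda-\tfrac\zeta2)(\tau+1)<\lambda(\tau+1),
\]
a contradiction. So $w(n)\in\mathcal T_A$ for all $n\ge n_0$ on an event of positive probability.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The edges of long paths incident to $C_j$ are the $k$-th edges of the long paths to $C_j$. If $w(n)\in\mathcal T_A$ for all large $n$, their normalized weights are eventually at least $l_k=\theta$ for $j\in A$ and at most $b_k=s$ for $j\notin A$. As $W_e(n)/n=w_e(n)(n+1)/n$, the event of Proposition~\ref{prop:trap} is contained in $\Omega_A$.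
\end{proof}

\section{Electrical tools}\label{sec:tools}

It remains to prove Proposition~\ref{prop:drift}, a statement about the walk with fixed weights. We recall what we need about a finite connected network with edge conductances $c(e)>0$, on which the walk crosses edges with probability proportional to conductance. Let $T_X$ denote the hitting time of $X$, and let $X,Y$ be disjoint non-empty sets of vertices.
\begin{itemize}
\item The function $h(x)=\mathbb P_x(T_X<T_Y)$ is the \emph{voltage} equal to $1$ on $X$ and $0$ on $Y$. The current along an edge $xy$ is $c(xy)(h(x)-h(y))$, and the currents out of a vertex not in $X\cup Y$ add up to $0$ (Kirchhoff). The total current out of $X$ equals the total current into $Y$; it is the \emph{effective conductance} $C_{\rm eff}(X\leftrightarrow Y)$.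
\item A part of the network that is attached to the rest only at $x$ and $y$, and has no other vertex in $X\cup Y$, carries from $x$ to $y$ the current $h(x)-h(y)$ times its effective conductance between $x$ and $y$. Conductances in parallel add, and so do reciprocal conductances in series.
\item Rayleigh monotonicity: $C_{\rm eff}$ is nondecreasing in the conductances. Deleting edges does not increase it; gluing vertices together does not decrease it.
\item A part attached to the rest at a single vertex, and containing neither the starting point nor a target (except possibly that vertex), is \emph{dangling}. Excursions into it return to where they began, so deleting it changes neither hitting probabilities of the targets nor effective conductances between remaining vertices.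
\end{itemize}

\begin{lemma}\label{lem:sep}
If every path from $*$ to $F$ passes through a vertex $z\ne *,F$, then
\[
\mathbb P_z(T_*<T_F)=\frac{L}{L+\kappa},\qquad L=C_{\rm eff}(z\leftrightarrow*),\quad \kappa=C_{\rm eff}(z\leftrightarrow F).
\]
\end{lemma}
\begin{proof}
Let $h(x)=\mathbb P_x(T_*<T_F)$. The part of the network that hangs at $z$ on the side of $*$ brings the current $L(1-h(z))$ to $z$, and the part on the side of $F$ takes the current $\kappa h(z)$ away from $z$; any other part hanging at $z$ is dangling and carries no net current. By Kirchhoff the two currents are equal.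
\end{proof}

We now express the probability of crossing an edge by hitting probabilities. Let $e=xy\in E'$. Cut $e$ open: delete it and attach pendant edges $x*$ and $y*'$, both of conductance $w_e$, where $*,*'$ are new vertices. As $e$ lies on a cycle, the cut network is connected. Until $e$ is first crossed, the walk with weights $w$ behaves exactly as in the cut network, where crossing $e$ means stepping to $*$ or to $*'$. Hence, for every starting vertex $z\neq F$ of $\mathcal G_J$,
\begin{equation}\label{eq:cut}
\mathbb P_z(\text{cross $e$ before }T_F)=\mathbb P_z\bigl(\min(T_*,T_{*'})<T_F\bigr)\quad\text{in the cut network}.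
\end{equation}
The event on the right is the union of $\{T_*<T_F\}$ and $\{T_{*'}<T_F\}$, so its probability lies between the maximum and the sum of $\mathbb P_z(T_*<T_F)$ and $\mathbb P_z(T_{*'}<T_F)$. In computing the former, $*'$ is an ordinary leaf and can be removed as dangling; similarly for the latter. On a long path this gives the following.

\begin{lemma}\label{lem:path}
Let $e$ be the $i$-th edge of a long path $\pi$ from $N$ to $C=C_j$, and let
\[
L=\Bigl(\sum_{i'\le i}\frac1{u_{i'}}\Bigr)^{-1},\qquad R=\Bigl(\sum_{i'\ge i}\frac1{u_{i'}}\Bigr)^{-1}.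
\]
Let $\mathcal G^\pi$ be the network without the edges and inner vertices of $\pi$, and in $\mathcal G^\pi$ put $\kappa_N=C_{\rm eff}(N\leftrightarrow F)$, $\kappa_C=C_{\rm eff}(C\leftrightarrow F)$ and $v(x)=\mathbb P_x(T_C<T_F)$. Then
\begin{gather}
p_e(w)\ \ge\ \frac{L}{L+\kappa_N},\qquad
\mathbb P_C(\text{cross $e$ before }T_F)\ \ge\ \frac{R}{R+\kappa_C},\label{eq:lower}\\
p_e(w)\ \le\ \frac{L}{L+\kappa_N}+v(N)\,\frac{R}{R+\kappa_C}.\label{eq:upper}
\end{gather}
\end{lemma}
\begin{proof}
Cutting $e$ turns $\pi$ into a branch $N=v_0,\dots,v_{i-1},*$ at $N$, of conductance $L$, and a branch $C=v_k,\dots,v_i,*'$ at $C$, of conductance $R$. To compute $\mathbb P_N(T_*<T_F)$ we may delete the branch at $C$, which is dangling. Then $N$ separates $*$ from $F$, and Lemma~\ref{lem:sep} gives $\mathbb P_N(T_*<T_F)=L/(L+\kappa_N)$. In the same way $\mathbb P_C(T_{*'}<T_F)=R/(R+\kappa_C)$. This proves \eqref{eq:lower}. To reach $*'$ from $N$ the walk must first visit $C$. Before $T_C$ it does not see the branch at $C$, and the branch at $N$ is dangling for the targets $C,F$; so it reaches $C$ before $F$ with probability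 $v(N)$. By the strong Markov property $\mathbb P_N(T_{*'}<T_F)=v(N)R/(R+\kappa_C)$, and \eqref{eq:upper} follows.
\end{proof}

Finally, we redo the computation of Section~\ref{sec:idea} for a geometric profile with an arbitrary ratio $x$: it is pushed up if $x<\rho$ and down if $x>\rho$, and in relative terms the first edge is the worst case in both directions.

\begin{lemma}\label{lem:geo}
Let $0<x<1$, $0\le\rho<1$, $i\ge1$ and $\Lambda=\bigl(\sum_{i'=1}^{i}x^{-i'}\bigr)^{-1}=x^i\frac{1-x}{1-x^i}$. Then
\[
\frac{\Lambda}{\Lambda+1-\rho}\ \ge\ \frac{x^i}{1+x-\rho}\ \text{ if }x\le\rho,\qquad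
\frac{\Lambda}{\Lambda+1-\rho}\ \le\ \frac{x^i}{1+x-\rho}\ \text{ if }x\ge\rho .
\]
\end{lemma}
\begin{proof}
We have
\[
\frac{\Lambda}{\Lambda+1-\rho}=\frac{x^i(1-x)}{x^i(1-x)+(1-\rho)(1-x^i)}=\frac{x^i(1-x)}{(1-\rho)+x^i(\rho-x)} .
\]
Since $x^i\le x$, the last denominator is at most $(1-\rho)+x(\rho-x)$ if $x\le\rho$, and at least this if $x\ge\rho$. Finally $(1-\rho)+x(\rho-x)=(1-x)(1+x-\rho)>0$.
\end{proof}

\section{Proof of Proposition~\ref{prop:drift}}

Fix $A$ and $w\in\mathcal T_A$. Let $S_0$ be the conductance of the bundle $NP$ and $S_1^{(j)}$ that of the bundle $C_jP$. Since the weights are at most $1$, and at least $\frac18$ on bundles,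
\begin{equation}\label{eq:S}
\frac{m_0}{16}\le S_0\le\frac{m_0}2,\qquad \frac5{16}\le S_1^{(j)}\le\frac{m_1}2 .
\end{equation}
We shall use repeatedly that $L/(L+\kappa)$ increases with $L$ and decreases with $\kappa$.

\subsection{Bundle edges}

Bundles must sustain themselves regardless of the switches. Let $e$ belong to the bundle between $P$ and $X\in\{N,C_1,\dots,C_J\}$, which has $m\ge5$ two-edge paths. The walk from $N$ hits $P$ before $F$, so $p_e(w)\ge\mathbb P_P(\text{cross $e$ before }T_F)$. In the cut network glue $*$ and $*'$ together. As $P$ separates the glued vertex from $F$, and $C_{\rm eff}(P\leftrightarrow F)=1$, \eqref{eq:cut} and Lemma~\ref{lem:sep} with $z=P$ give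
\[
\mathbb P_P(\text{cross $e$ before }T_F)=\frac{K}{K+1},
\]
where $K$ is the effective conductance from $P$ to the glued vertex in the cut network without $F$. This exceeds $\frac18$ if and only if $K>\frac17$. For a lower bound on $K$, delete all edges outside the bundle. Let $P-d-X$ be the two-edge path containing $e$, with weights $f=w_{Pd}\ge\frac18$ and $g=w_{dX}\ge\frac18$, and let $D\ge\frac{m-1}{16}$ be the conductance of the other $m-1$ two-edge paths.
\begin{itemize}
\item If $e=Pd$, the target is reached from $P$ by the pendant edge, or via $X$ and $d$: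
\[
K\ge f+\Bigl(\frac1D+\frac1g+\frac1f\Bigr)^{-1}\ge\frac18\Bigl(1+\frac{m-1}{2m}\Bigr)\ge\frac18\cdot\frac75 .
\]
\item If $e=dX$, it is reached via $d$, or via $X$:
\[
K\ge\Bigl(\frac1f+\frac1g\Bigr)^{-1}+\Bigl(\frac1D+\frac1g\Bigr)^{-1}\ge\frac18\Bigl(\frac12+\frac{m-1}{m+1}\Bigr)\ge\frac18\cdot\frac76 .
\]
\end{itemize}
So $K\ge\frac7{48}$ and
\[
p_e(w)\ \ge\ \frac7{55}=\frac18+\frac1{440}.
\]

\subsection{Open switches: lower bounds}

Let $e$ be the $i$-th edge of a long path $\pi$ to $C=C_j$ with $j\in A$. We first bound $\kappa_N$ and $\kappa_C$ from above. In $\mathcal G^\pi$ glue $N,C_1,\dots,C_J$ and the inner vertices of all remaining long paths into one vertex. By \eqref{eq:S} its conductance to $P$ is $\sigma\le\frac12(m_0+m_1J)$. By Rayleigh monotonicity and the definition of $\mu$,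
\[
\kappa_N,\ \kappa_C\ \le\ \frac{\sigma}{1+\sigma}\ \le\ 1-\mu .
\]

\emph{Near the nest: $i\le k/2$.} For $i'\le i$ we have $u_{i'}\ge l_{i'}=\theta^{i'}$, so $L\ge\Lambda$ with $\Lambda$ as in Lemma~\ref{lem:geo} for $x=\theta$. As $\theta<\mu$, \eqref{eq:lower} and Lemma~\ref{lem:geo} with $\rho=\mu$ yield
\[
p_e(w)\ \ge\ \frac{\Lambda}{\Lambda+1-\mu}\ \ge\ \frac{\theta^i}{1+\theta-\mu}=\frac{\theta^i}{1-\eta}\ \ge\ (1+\eta)\,l_i .
\]

\emph{Near $C$: $i>k/2$.} Put $t=k+1-i\le k/2$, so that $l_i=\theta^t$. For $i'\ge i$ we have $u_{i'}\ge\theta^{k+1-i'}$. In the same way, now with the second bound in \eqref{eq:lower},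
\[
\mathbb P_C(\text{cross $e$ before }T_F)\ \ge\ (1+\eta)\,\theta^t .
\]
It remains to see that an ant visits $C$ with probability close to $1$; this is where the number of long paths enters. Let $h(x)=\mathbb P_x(T_C<T_F)$ in the full network, and let $G$ be the total conductance of the $M$ long paths between $C$ and $N$. All currents out of $C$ are nonnegative, and their sum equals the current into $F$, which is $h(P)\le1$. The long paths carry $G(1-h(N))$ of it, so $h(N)\ge1-\frac1G$. Each of them has conductance at least
\[
\Bigl(\sum_{i'=1}^kl_{i'}^{-1}\Bigr)^{-1}=\Bigl(2\sum_{i'\le k/2}\theta^{-i'}\Bigr)^{-1}\ge\frac{(1-\theta)\,\theta^{k/2}}2\ge\frac{\theta^{k/2}}4,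
\]
so $G\ge\frac4\eta$ by \eqref{eq:H}. By the strong Markov property at $T_C$,
\[
p_e(w)\ \ge\ h(N)\,(1+\eta)\,\theta^t\ \ge\ \Bigl(1-\frac\eta4\Bigr)(1+\eta)\,\theta^t\ \ge\ \Bigl(1+\frac\eta2\Bigr)\,l_i ,
\]
where the last step uses $\eta<1$.

\subsection{Closed switches: upper bounds}

Let $e$ be the $i$-th edge of a long path $\pi$ to $C=C_j$ with $j\notin A$. We write $S_1=S_1^{(j)}$ and $\kappa_1=\frac{S_1}{1+S_1}$; by \eqref{eq:S}, $\kappa_1\in[\frac5{21},1)$. Keeping only $PF$ and the bundle $NP$, respectively $CP$, Rayleigh monotonicity gives
\[
\kappa_N\ge\frac{S_0}{1+S_0}\ge1-\rho_0,\qquad \kappa_C\ge\kappa_1 .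
\]

\emph{The leak.} We bound $v(N)$ in \eqref{eq:upper}. In Section~\ref{sec:idea}, with $C$ detached from $N$, it was $\kappa_1$. Let $G$ now be the total conductance in $\mathcal G^\pi$ of the other $M-1$ long paths between $C$ and $N$. A path has conductance at most its smallest weight, so $G\le M\beta$. For the voltage $v$, the current from $C$ to $N$ along these paths is $I=G(1-v(N))\le G$. From $N$ it flows on to $P$ through the bundle $NP$ and the parts containing the other vertices $C_{j'}$. These together are attached to the rest only at $N$ and $P$, and have effective conductance at least $S_0\ge1$, so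
\[
v(N)-v(P)\le I\le G .
\]
At $P$, the current $v(P)$ into $F$ is the sum of $I$ and of the current $S_1(1-v(P))$ through the bundle $CP$. Hence
\[
v(P)=\frac{S_1+I}{1+S_1}\le\kappa_1+G,\qquad v(N)\le\kappa_1+2G .
\]
Here $\frac{2G}{\kappa_1}\le\frac{42}5M\beta\le9M\beta\le\frac s4$ by \eqref{eq:leak}, so $v(N)\le(1+\frac s4)\kappa_1$. As in Section~\ref{sec:idea} the two factors $\kappa_1$ compensate:
\[
v(N)\,\frac{R}{R+\kappa_C}\ \le\ \Bigl(1+\frac s4\Bigr)\frac{\kappa_1R}{\kappa_1+R}=\Bigl(1+\frac s4\Bigr)\frac{R}{1+R/\kappa_1}\ \le\ \Bigl(1+\frac s4\Bigr)\frac{R}{1+R}.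
\]
Altogether, by \eqref{eq:upper},
\begin{equation}\label{eq:two}
p_e(w)\ \le\ \underbrace{\frac{L}{L+1-\rho_0}}_{=:\,Q_1}+\underbrace{\Bigl(1+\frac s4\Bigr)\frac R{1+R}}_{=:\,Q_2} .
\end{equation}
The right side increases with $L$ and $R$, hence with the $u_{i'}$. As $u_{i'}\le b_{i'}$, we may and do compute $L$ and $R$ with $u=b$. Note that $\rho_0\le\frac1{626}$, so
\[
Q_1\le1.1\,L,\qquad Q_2\le1.1\,R .
\]

In \eqref{eq:two} the edge receives a contribution from $N$ and one from $C$. On each of the two slopes of $b$, the contribution from the nearer end stays below $b_i$ by a factor slightly less than $1$, thanks to Lemma~\ref{lem:geo}. The other must be negligible even compared with this small gain, and this is what the $q$ flat edges are for. Without them ($q=0$), at $i=a$ one would have $Q_1$ and $Q_2$ close to $\beta$ and $\frac\beta2$, and the bound \eqref{eq:two} would be useless.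

\emph{Slope at $N$: $i\le a$.} Here $b_i=r^i\ge\beta$. As $r>\rho_0$, Lemma~\ref{lem:geo} with ratio $x=r$ and $\rho=\rho_0$ gives
\[
Q_1\le\frac{b_i}{1+(r-\rho_0)} .
\]
Here
\[
r-\rho_0=\frac{1+25J}{600J(1+625J)}\ge\frac{25J}{600J\cdot626J}=\frac{25}{626}\,r\ge\frac r{26},
\]
and $\frac1{1+z}\le1-\frac z2$ for $0\le z\le1$, so $Q_1\le(1-\frac r{52})b_i$. The branch from $C$ contains all flat edges, so $R\le\frac\beta q\le\frac{b_i}q$ and
\[
Q_2\le\frac{2b_i}q=\frac s8\,b_i=\frac{r^3}8\,b_i\le\frac r{104}\,b_i,
\]
since $r\le\frac1{600}$. Thus $p_e(w)\le(1-\frac r{104})\,b_i$.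

\emph{Flat stretch: $i=a+t$, $1\le t\le q$.} Here $b_i=\beta$. The slope at $N$ contributes $\sum_{i'\le a}r^{-i'}\ge r^{-a}=\beta^{-1}$ to $L^{-1}$, and the slope at $C$ contributes $\sum_{i'\le c}s^{-i'}\ge s^{-c}=\beta^{-1}$ to $R^{-1}$. Moreover $t$ flat edges contribute to $L^{-1}$, and $q+1-t$ flat edges to $R^{-1}$, each of them $\beta^{-1}$. This gives
\[
L\le\frac\beta{t+1},\qquad R\le\frac\beta{q+2-t},\qquad p_e(w)\le1.1\,\beta\Bigl(\frac1{t+1}+\frac1{q+2-t}\Bigr).
\]
The bracket is convex in $t\in[1,q]$, so it is at most its value $\frac12+\frac1{q+1}$ at the two ends. Thus $p_e(w)\le0.6\,b_i$.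

\emph{Slope at $C$: $i=k+1-t$, $1\le t\le c$.} Here $b_i=s^t\ge\beta$. Lemma~\ref{lem:geo} with ratio $x=s$, with $t$ edges and $\rho=0$, gives $\frac R{1+R}\le\frac{b_i}{1+s}$, so
\[
Q_2\le b_i\,\frac{1+s/4}{1+s}=b_i\Bigl(1-\frac{3s/4}{1+s}\Bigr)\le\Bigl(1-\frac{3s}8\Bigr)b_i .
\]
Now the branch from $N$ contains all flat edges, so $L\le\frac\beta q\le\frac{b_i}q$ and $Q_1\le\frac{2b_i}q=\frac s8b_i$. Thus $p_e(w)\le(1-\frac s4)\,b_i$. This slope is the reason for asking that the leak be at most $\frac s4$: the margin provided by Lemma~\ref{lem:geo} is only a factor $1+s$.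

\subsection{Conclusion}
Since $\min_il_i=\theta^{k/2}$, $\min_ib_i=\beta$ and $\frac s4\le\min\{\frac r{104},0.4\}$, all bounds of Proposition~\ref{prop:drift} hold with
\[
\eta_*=\min\Bigl\{\frac1{440},\ \frac\eta2\,\theta^{k/2},\ \frac s4\,\beta\Bigr\}>0 ,
\]
which depends neither on $A$ nor on $w$. This proves Proposition~\ref{prop:drift}, and with it Theorem~\ref{thm:main}. \qed

\section{Consequences and scope}\label{sec:scope}

\begin{remark}
Proposition~\ref{prop:trap} is stronger than what Theorem~\ref{thm:main} records: on $\mathcal G_J$ there are $2^J$ pairwise disjoint regions $\mathcal T_A$, and for each of them the normalized weights $(w_e(n))_{e\in E'}$ stay in $\mathcal T_A$ for all large $n$ with positive probability. In particular, if $W(n)/n$ converges almost surely on $\mathcal G_J$, its limit takes at least $2^J$ values, because limits attained on $\Omega_A$ and $\Omega_{A'}$ with $A\ne A'$ differ at the last edges of the long paths to $C_j$ for any $j$ that lies in exactly one of $A,A'$. Whether $W(n)/n$ converges on $\mathcal G_J$ is not addressed here.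
\end{remark}

\begin{remark}
$\mathcal G_J$ is a two-terminal series--parallel graph between $N$ and $F$. It is the series composition, at $P$, of the edge $PF$ with a parallel composition of $J+1$ pieces between $N$ and $P$: the bundle $NP$ and, for each $j$, the series composition at $C_j$ of the $M$ parallel long paths $NC_j$ with the bundle $C_jP$. So the conjecture remains false if it is restricted to simple graphs, to graphs in which $F$ has degree one, or to series--parallel graphs.
\end{remark}

\begin{thebibliography}{9}
\bibitem{KMS} Daniel Kious, C\'ecile Mailler and Bruno Schapira, \emph{The trace-reinforced ants process does not find shortest paths}, arXiv:2106.10559 (2021).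
\end{thebibliography}

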